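# A UHF algebra that is centrally large in a non-quasidiagonal algebra

## 1. A tower inside $M_{3^\infty}$ and a finite set $F$

The talk turns on one C$^*$-algebra $A$, obtained by adding finitely many operators to a UHF algebra. We build it first and then say what it is for.

**Rotations with a spectral gap.** The only ingredient from outside operator algebras is a published fact: there are $s_1,\dots,s_d\in SO(3)$ and $\lambda<1$ such that $\frac1{2d}\sum_k(s_k+s_k^{-1})$ has norm at most $\lambda$ on $L^2_0(S^2)$, the functions of mean zero on the sphere (Drinfeld 1984; Lubotzky–Phillips–Sarnak, *Hecke operators and distributing points on the sphere I*, CPAM 39 (1986), with $d=3$, $\lambda=\sqrt5/3$). Recall also that $SO(3)$ has exactly one irreducible representation in each odd dimension, that it is of real type (so it can be written with real orthogonal matrices), and that each irreducible occurs in $L^2(S^2)$. The nontrivial ones therefore occur in $L^2_0(S^2)$, so on each of them the averaging operator has norm at most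 $\lambda$. Every strongly continuous unitary representation $\Pi$ of the compact group $SO(3)$ is a direct sum of irreducibles. Hence
$$\tfrac1{2d}\sum_k(\Pi(s_k)+\Pi(s_k)^*)\ \text{ is } 1 \text{ on the fixed vectors and has norm}\le\lambda\text{ on their orthogonal complement.}\tag{1.1}$$
The bound $\lambda$ does not depend on $\Pi$.

**The UHF algebra.** Let $U=\bigotimes_{j\ge1}M_3=M_{3^\infty}$ with trace $\tau$, and let $M_{(\ell)}\subseteq U$ be the first $\ell$ tensor factors. Matrix units of $M_3$ are indexed by $\{0,1,2\}$. For words $\mu,\nu$ of equal length $\ell$ in these letters put $e_{\mu,\nu}=\bigotimes_j e_{\mu_j\nu_j}\otimes 1\in M_{(\ell)}$. Let $R=\pi_\tau(U)''$ on $\mathcal H=L^2(U,\tau)$, a II$_1$ factor with faithful normal trace $\tau$, and view $U\subseteq R$.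

Let $E_n=e_{0^n,0^n}$, so $E_0=1$ and $\tau(E_n)=3^{-n}$. Throughout, the letter $c$ used as a summation index in words ranges over $\{1,2\}$. For $i\ge0$ let
$$p_i=E_i-E_{i+1}=\sum_c e_{0^ic,\,0^ic}.$$
Then $\sum_i p_i=1$ strongly. We call $p_i\mathcal H$ the $i$-th level.

**The operators.**

* For $x\in M_{3^i}$, with entries indexed by $y,y'\in\{0,1,2\}^i$, put $\rho_i(x)=\sum_{c,y,y'}x_{yy'}\,e_{0^icy,\,0^icy'}$. This is a homomorphism $M_{3^i}\to p_iUp_i$ with $\rho_i(1)=p_i$. Let $k_i=\rho_i(e_{0^i,0^i})=\sum_c e_{0^ic0^i,\,0^ic0^i}$.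
* For $b,b'\in\{0,1,2\}^2$ put $f^{(i)}_{bb'}=\sum_c\sum_{|y|=i}e_{0^icyb,\,0^icyb'}$ and $f_{bb'}=\sum_i f^{(i)}_{bb'}$. These are $9\times 9$ matrix units with $\sum_b f_{bb}=1$. They commute with every $\rho_i(x)$: both products equal $\sum_{c,y,y'}x_{yy'}e_{0^icyb,\,0^icy'b'}$. Write $o=00$.
* For $i\ge1$ put $v_i=\sum_c\sum_{|y'|=i-1}e_{0^{i-1}cy'00,\;0^icy'0}$, with words of length $2i+1$. It is a partial isometry from a subprojection of $p_i$ onto $f^{(i-1)}_{oo}\le p_{i-1}$. Put $v=\sum_{i\ge1}v_i$. The $v_i$ have orthogonal initial and orthogonal final spaces, so $v$ is a partial isometry.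
* Let $\sigma_i:SO(3)\to O(3^i)$ be the irreducible representation of dimension $3^i$ in a real orthonormal basis. Put $u_k=\sum_i\rho_i(\sigma_i(s_k))$ for $1\le k\le d$, a unitary in $R$.

Let
$$F=\{u_1,\dots,u_d\}\cup\{f_{bb'}\}\cup\{v\},$$
and let $A\subseteq R$ be the C$^*$-algebra generated by $U\cup F$. It is separable, unital and infinite-dimensional.

**The first levels by hand.** At level $0$ we have $k_0=p_0=e_{1,1}+e_{2,2}$, and $f^{(0)}_{bb'}=\sum_ce_{cb,cb'}$ splits $k_0$ into nine equivalent pieces. At level $1$, $p_1=\sum_ce_{0c,0c}$, $k_1=\sum_ce_{0c0,0c0}$ and $v_1=\sum_ce_{c00,\,0c0}$. So $v$ carries $k_1$ onto $\sum_ce_{c00,c00}=f_{oo}k_0$, which is one of the nine pieces of $k_0$. At level $2$, $v_2=\sum_{c}\sum_{a\in\{0,1,2\}}e_{0ca00,\,00ca0}$ carries $k_2=\sum_ce_{00c00,00c00}$ (the terms with $a=0$) onto $f_{oo}k_1$. In general $\tau(k_i)=2\cdot3^{-(2i+1)}$, so $\tau(k_{i-1})=9\,\tau(k_i)$: *$k_{i-1}$ consists of nine copies of $k_i$, and the fixed finite set $\{v\}\cup\{f_{bb'}\}$ implements this at all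 levels simultaneously.* The unitaries $u_k$ will let us reach $k_i$, for every $i$, with an error independent of $i$.

**How $F$ moves the levels.** For $x\in F\cup F^*$ and $n\ge1$,
$$\text{(a)}\quad x(1-E_n)=\sum_{i<n}xp_i\in M_{(2n+1)},\qquad\qquad \text{(b)}\quad xE_n=E_{n-1}xE_n.\tag{1.2}$$
For (a): $u_kp_i,\ u_k^*p_i,\ vp_i=v_i$ lie in $M_{(2i+1)}$ (with $vp_0=0$), and $f_{bb'}p_i=f^{(i)}_{bb'}$ and $v^*p_i=v_{i+1}^*$ lie in $M_{(2i+3)}$; for $i\le n-1$ we have $2i+3\le 2n+1$. For (b): $u_k,u_k^*,f_{bb'}$ commute with all $p_i$, while $v$ maps $p_i\mathcal H$ into $p_{i-1}\mathcal H$ and $v^*$ maps $p_i\mathcal H$ into $p_{i+1}\mathcal H$.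

So each element of $F$ differs from an element of $U$ only below a very small projection $E_n$. That will make $U$ "large" in $A$. On the other hand, $F$ encodes a division by $9$ that never ends, and this is incompatible with finite-dimensional approximation.

## 2. Centrally large subalgebras and tracial rank zero

**Definition (Cuntz subequivalence).** For positive $a,b$ in a C$^*$-algebra $D$, write $a\precsim_D b$ if there is a sequence $(v_n)$ in $D$ with $v_nbv_n^*\to a$.

For example, in $M_n$ we have $a\precsim b$ exactly when $\operatorname{rank}a\le\operatorname{rank}b$: rank cannot go up in a limit, and conversely one diagonalizes. We use freely that $\precsim$ is transitive, that $0\le a\le b$ implies $a\precsim b$, that $zxz^*\precsim x$, and *Rørdam's lemma*: $\|a-b\|<\delta$ with $a,b\ge0$ implies $(a-\delta)_+\precsim b$.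

**Definition (centrally large; Archey–Phillips).** Let $A$ be an infinite-dimensional simple unital C$^*$-algebra. A C$^*$-subalgebra $B\subseteq A$ containing $1_A$ is *centrally large* in $A$ if for every $m\in\mathbb N$, all $a_1,\dots,a_m\in A$, every $\varepsilon>0$, every $x\in A_+$ with $\|x\|=1$, and every $y\in B_+\setminus\{0\}$, there are $c_1,\dots,c_m\in A$ and $g\in B$ with $0\le g\le1$ such that

1. $\|c_j-a_j\|<\varepsilon$ for all $j$;
2. $(1-g)c_j\in B$ for all $j$;
3. $g\precsim_By$ and $g\precsim_Ax$;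
4. $\|(1-g)x(1-g)\|>1-\varepsilon$;
5. $\|ga_j-a_jg\|<\varepsilon$ for all $j$.

Thus $g$ is a small cut-off: away from it, elements of $A$ become elements of $B$. The trivial example is $B=A$ with $g=0$, $c_j=a_j$.

**Definition (tracial topological rank zero; Lin).** A unital simple C$^*$-algebra $D$ has *tracial topological rank zero* if for every finite set $X\subseteq D$, every $\varepsilon>0$ and every nonzero $a\in D_+$ there are a nonzero projection $p\in D$ and a finite-dimensional C$^*$-subalgebra $E\subseteq D$ with $1_E=p$ such that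

* (i) $\|px-xp\|<\varepsilon$ for all $x\in X$;
* (ii) for each $x\in X$ there is $e\in E$ with $\|pxp-e\|<\varepsilon$;
* (iii) $\|pxp\|\ge\|x\|-\varepsilon$ for all $x\in X$;
* (iv) $1-p$ is Murray–von Neumann equivalent to a projection in $\overline{aDa}$.

Example: our $U$ has tracial rank zero. Approximate the finite set within $\varepsilon$ by elements of some $M_{(\ell)}$ and take $p=1$, $E=M_{(\ell)}$; then $1-p=0$.

**The problem.** Let $A$ be an infinite-dimensional separable unital simple C$^*$-algebra, and let $B\subseteq A$ be centrally large and of tracial topological rank zero. Does $A$ have tracial topological rank zero? The source of the problem is Qingzhai Fan, Xiaochun Fang, "The inheritance tracial topological rank zero for centrally large subalgebra", arXiv:2401.06138 (2024). For $B=A$ the answer is of course yes. In general it is no, and the algebra $A$ of Section 1 shows it.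

**Theorem A.** There is an infinite-dimensional separable simple unital C$^*$-algebra $A$ with a centrally large subalgebra $U\cong M_{3^\infty}$, together with a finite set $S=S^*\subseteq A$ of contractions and $\varepsilon>0$, such that for no $r\ge1$ is there a unital completely positive (u.c.p.) map $\theta:A\to M_r$ with
$$\|\theta(x^*x)-\theta(x)^*\theta(x)\|\le\varepsilon^2\qquad\text{for all }x\in S.\tag{2.1}$$
Consequently $A$ does not have tracial topological rank zero, although $U$ does.

**Theorem B.** For this $A$: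

1. $A$ is not quasidiagonal. For a suitable finite set and tolerance there is no nonzero projection $p$ and finite-dimensional $E$ with $1_E=p$ satisfying just (i) and (ii) of the definition of tracial rank zero, so (iii) and (iv) play no role.
2. $A$ has exactly one tracial state. It is amenable but not quasidiagonal.
3. $A$ is not exact, hence not nuclear.

So exactness, nuclearity, quasidiagonality, and every property implying quasidiagonality that UHF algebras have, fail to pass from a centrally large subalgebra to the containing algebra.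

**Where a proof of "yes" would get stuck.** Given $a_1,\dots,a_m\in A$, take $c_j,g$ as in the definition. The elements $(1-g)c_j$ lie in $B$, where finite-dimensional approximation is available, and $g$ is small, which fits (iv). One would like a projection $p$ with $pg\approx0$ and $[p,a_j]\approx0$, because then $pa_jp\approx pc_jp\approx p(1-g)c_jp$ is a compression of an element of $B$. The obvious candidate is a spectral projection of $g$ for values near $0$. Here the argument stops: (5) says that $g$ almost commutes with $a_j$, and this passes to continuous functions of $g$, but not to its spectral projections.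

Our algebra shows this concretely. For $k\ge1$, $E_kv(1-E_k)=0$, since $v$ lowers levels, and $(1-E_k)vE_k=vp_k=v_k$. So $[E_k,v]=-v_k$ has norm $1$. Now average: for $g=\frac1L\sum_{k=1}^LE_{m+k}$ we get $[g,v]=-\frac1L\sum_{k=1}^Lv_{m+k}$, of norm $\frac1L$, because the $v_i$ have orthogonal initial and final spaces. But $g$ takes the value $0$ on $p_0,\dots,p_m$ and the value $\min(j,L)/L$ on $p_{m+j}$ for $j\ge1$. So for $0<t\le1$ the spectral projection is $\chi_{[t,1]}(g)=E_{m+\lceil tL\rceil}$, whose commutator with $v$ has norm $1$. The soft cut-off is as good as we wish; every sharp cut-off extracted from it is bad. This alone proves nothing about the question, but the soft cut-off is exactly what the next section generalizes.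

## 3. Averaged cut-offs: $A$ is simple and $U$ is centrally large in $A$

**Lemma 1.** For every finite $S_0\subseteq A$ and $\varepsilon',\delta>0$ there are $n,\ell$, an element $g_0\in M_{(\ell)}$ with $0\le g_0\le1$, and a projection $G\in M_{(\ell)}$ with $g_0E_n=E_n$, $g_0\le G$, $\tau(G)<\delta$, and $\|[g_0,a]\|<\varepsilon'$ for $a\in S_0$.

*Proof.* **Step 1: reduction to generators.** The purpose is to replace $S_0$ by a set of letters. Approximate each $a\in S_0$ within $\varepsilon'/4$ by a finite linear combination of words in contractions from $F\cup F^*\cup\bigcup_NM_{(N)}$. Since $\|[g_0,z_1\cdots z_l]\|\le\sum_j\|[g_0,z_j]\|$ for contractions $z_j$, and $\|[g_0,a-a']\|\le2\|a-a'\|$, it suffices to treat, with a smaller $\varepsilon'$, a finite set $X=X^*\subseteq F\cup F^*\cup M_{(N)}$ of contractions.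

**Step 2: a slowly growing chain of projections.** We want small projections $G_0\le G_1\le\cdots$ such that each $x\in X$ moves $G_k$ into $G_{k+1}$. Fix $L>2/\varepsilon'$. Take $n\ge1$ with $2n+1\ge N$ and put $\ell=2n+1$, $G_0=E_n$. Let $G_{k+1}$ be the supremum in $M_{(\ell)}$ of $G_k$, of $E_{n-1}$, of the range projections of $x(G_k-E_n)$ for $x\in X\cap(F\cup F^*)$, and of the range projections of $xG_k$ for $x\in X\cap M_{(N)}$. The elements $x(G_k-E_n)=x(1-E_n)(G_k-E_n)$ do lie in $M_{(\ell)}$, by (1.2)(a). Moreover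
$$xG_k=G_{k+1}xG_k\qquad(x\in X,\ k\ge0).\tag{3.1}$$
This is clear for $x\in M_{(N)}$. For $x\in F\cup F^*$ write $xG_k=x(G_k-E_n)+xE_n$ and use $xE_n=E_{n-1}xE_n$ from (1.2)(b).

The trace of a supremum in $M_{(\ell)}$ is at most the sum of the traces. A range projection of $zG_k$ or of $z(G_k-E_n)$ has trace at most $\tau(G_k)$, and $\tau(E_{n-1})=3\tau(E_n)\le3\tau(G_k)$. So $\tau(G_{k+1})\le(4+|X|)\tau(G_k)$, hence $\tau(G_L)\le(4+|X|)^L3^{-n}<\delta$ for $n$ large.

**Step 3: averaging the chain.** This makes the commutators small. Put $g_0=\frac1L\sum_{k=1}^LG_k$ and $G=G_L$. Then $g_0\le G$, and $g_0E_n=E_n$ since $G_k\ge E_n$. For $x\in X$,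
$$[G_k,x]=G_kx(1-G_k)-(1-G_k)xG_k .$$
For $k\ge1$, (3.1) for $k$ and for $k-1$ gives $(1-G_k)xG_k=(G_{k+1}-G_k)x(G_k-G_{k-1})$. For different $k$ these have orthogonal initial and orthogonal final spaces, so $\|\sum_{k=1}^L(1-G_k)xG_k\|\le1$. The other term satisfies $G_kx(1-G_k)=((1-G_k)x^*G_k)^*$, and $x^*\in X$, so the same bound holds. Hence $\|[g_0,x]\|\le2/L<\varepsilon'$. $\square$

**Lemma 2.** For $a_1,\dots,a_m\in A$ and $\varepsilon',\delta>0$ there are $c_j\in A$, $g\in U$ and a projection $G\in U$ with $0\le g\le G$, $\tau(G)<\delta$, $\|c_j-a_j\|<\varepsilon'$, $(1-g)c_j\in U$ and $\|[g,a_j]\|<\varepsilon'$.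

*Proof.* **Step 1: one factor of the cut-off per letter.** The purpose is to see that a cut-off pushes words into $U$. Choose $a_j'$ with $\|a_j-a_j'\|<\varepsilon'/2$, each a finite sum of words $z_1\cdots z_l$ of a common length $l\ge1$ with letters in $F\cup F^*\cup U$ (pad with $1\in U$, and absorb scalars in a letter of $U$). Let $K\ge1$ bound the norms of all letters. Take $g_0,G,n$ from Lemma 1 with $\tau(G)<\delta$ and $\|[g_0,\cdot]\|\le\kappa$ on all letters and all $a_j$, where $\kappa>0$ is chosen at the end. Put $h=1-g_0\in U$, so $0\le h\le1$ and $hE_n=0$. For a letter $z\in F\cup F^*$, $hz=h(1-E_n)z$, and $(1-E_n)z=(z^*(1-E_n))^*\in U$ by (1.2)(a). So $hz\in U$ for every letter. Turning $(hz_1)\cdots(hz_l)$ into $h^lz_1\cdots z_l$ takes at most $l^2$ interchanges of an $h$ with a letter, each costing at most $K^{l-1}\kappa$. So there are $b_j\in U$ with $\|b_j-h^la_j'\|\le\kappa'$, where $\kappa'\to0$ as $\kappa\to0$.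

**Step 2: dividing by $h^l$ where $h$ is large.** The purpose is to correct $a_j'$ slightly so that a cut-off of it lies exactly in $U$. Let $\phi$ be $0$ on $[0,\frac12]$, $1$ on $[\frac34,1]$ and linear between, and let $\psi(t)=\max(t,\frac12)^{-l}$. Then $\phi(t)\psi(t)t^l=\phi(t)$ on $[0,1]$ and $\|\psi\|_\infty\le2^l$. Put
$$g=1-\phi(h),\qquad c_j=a_j'+\psi(h)(b_j-h^la_j').$$
Then $(1-g)c_j=\phi(h)a_j'+\phi(h)\psi(h)b_j-\phi(h)\psi(h)h^la_j'=\phi(h)\psi(h)b_j\in U$, and $\|c_j-a_j'\|\le2^l\kappa'$.

**Step 3: the remaining conditions.** For a polynomial $q(t)=\sum_mq_mt^m$ we have $\|[q(h),a]\|\le\sum_mm|q_m|\,\|[h,a]\|$. Hence $\|[g,a_j]\|=\|[\phi(h),a_j]\|\le2\|\phi-q\|_\infty\|a_j\|+\sum_mm|q_m|\,\kappa$; choosing first $q$, then $\kappa$, makes this small. Finally, $g=1-\phi(1-g_0)$ is a continuous function of $g_0$ vanishing at $g_0=0$, with $0\le g\le1$. As $g_0\le G$, we get $g=GgG\le G$. Since $a_j'$, $l$, $K$, $\phi$ were fixed before $\kappa$, a small $\kappa$ gives all the claims. $\square$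

**Lemma 3.**

* (a) If $0\ne y\in U_+$, there is a nonzero projection $r\in U$ with $r\precsim_Uy$.
* (b) Let $x\in A_+$, $\|x\|=1$, $0<\varepsilon'<1$ and $\chi=\chi_{(1-\varepsilon',1]}(x)\in R$. Then $\tau(\chi)>0$, and if $0\le g\le1$ and $g\le G$ with $G\in U$ a projection and $\tau(G)<\tau(\chi)$, then $\|(1-g)x(1-g)\|>1-\varepsilon'$.
* (c) If $x\in A_+$, $\|x\|=1$, there is a nonzero projection $r\in U$ with $r\precsim_Ax$.

*Proof.* (a) We may take $\|y\|=1$. Choose $y'\in(M_{(\ell)})_+$ with $\|y-y'\|<\frac14$. By Rørdam's lemma $(y'-\frac14)_+\precsim_Uy$. Since $\|y'\|>\frac34$, $y'$ has an eigenvalue $>\frac34$, and its spectral projection $r\in M_{(\ell)}$ satisfies $r\le2(y'-\frac14)_+$. So $r\precsim_Uy$.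

(b) $\chi\ne0$ since $1$ is in the spectrum of $x$, and $\tau$ is faithful. By the parallelogram law for projections, $\tau(\chi\wedge(1-G))\ge\tau(\chi)+\tau(1-G)-1=\tau(\chi)-\tau(G)>0$. So there is a unit vector $\xi$ with $\chi\xi=\xi$ and $G\xi=0$. As $0\le g\le G$, $g\xi=0$. Hence $\langle(1-g)x(1-g)\xi,\xi\rangle=\langle x\xi,\xi\rangle>1-\varepsilon'$.

(c) The point is to replace $x$ by an element of $U$. Lemma 2 with $a_1=x$, together with (b) for $\varepsilon'=\frac18$, gives $a',g$ with $\|a'-x\|<\frac1{16}$, $(1-g)a'\in U$ and $\|x'\|>\frac78$, where $x'=(1-g)x(1-g)$. Let $b=(1-g)a'(1-g)\in U$ and $y'=\big(\frac{b+b^*}2\big)_+$. Then $\|\frac{b+b^*}2-x'\|<\frac1{16}$. As $x'\ge0$, the negative part of $\frac{b+b^*}2$ has norm at most $\frac1{16}$, so $\|y'-x'\|<\frac18$ and $\|y'\|>\frac34$. By Rørdam's lemma $0\ne(y'-\frac18)_+\precsim_Ax'\precsim_Ax$. Apply (a) to $(y'-\frac18)_+\in U$. $\square$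

**Proposition 4.** $A$ is simple, and $U$ is centrally large in $A$.

*Proof.* **Simplicity.** We show that a nonzero closed ideal $I$ contains $1$. It contains some $x\ge0$ of norm $1$. Take $r$ from Lemma 3(c): $r$ is a limit of elements $v_nxv_n^*\in I$, so $r\in I\cap U$ is nonzero. Since $U$ is simple, $1\in I$.

**Central largeness.** We verify (1)–(5) for given $a_j,\varepsilon',x,y$; we may assume $\varepsilon'<1$. Take nonzero projections $r_y,r_x\in U$ with $r_y\precsim_Uy$ and $r_x\precsim_Ax$ (Lemma 3). Apply Lemma 2 with $\delta<\min\{\tau(r_x),\tau(r_y),\tau(\chi_{(1-\varepsilon',1]}(x))\}$. This gives (1), (2), (5), and Lemma 3(b) gives (4). In the UHF algebra $U$ projections are compared by the trace, so $G\precsim_Ur_y$ and $G\precsim_Ur_x$. Since $g\le G$, we get $g\precsim_Uy$ and $g\precsim_Ax$, which is (3). $\square$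

## 4. The averaging operators $M_i$ and a gap uniform in $i$

From here on the goal is the negative half: no almost multiplicative maps from $A$ to matrices. Write $n_i=3^i$ and let $\{y\}$ be the standard basis of $\mathbb C^{n_i}$, indexed by words of length $i$. In $A\otimes M_{n_i}$ put
$$M_i=\tfrac1{2d}\sum_k\big(u_k\otimes\sigma_i(s_k)+u_k^*\otimes\sigma_i(s_k)^*\big),\qquad e_i=3^{-i}\sum_{y,y'}\rho_i(e_{y,y'})\otimes e_{y,y'}.$$

**The isometries $J_i$.** Let $\pi:A\to B(H)$ be any unital representation; we suppress $\pi$ in the notation. Let $\mathcal K_i=k_iH$ and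
$$J_i:\mathcal K_i\to H\otimes\mathbb C^{n_i},\qquad J_i\xi=3^{-i/2}\sum_y\rho_i(e_{y,0^i})\xi\otimes y.$$
Since $J_i^*(\zeta\otimes y)=3^{-i/2}\rho_i(e_{0^i,y})\zeta$, we compute
$$J_i^*J_i=3^{-i}\sum_y\rho_i(e_{0^i,y}e_{y,0^i})\big|_{\mathcal K_i}=1_{\mathcal K_i},\qquad J_iJ_i^*(\zeta\otimes y')=3^{-i}\sum_y\rho_i(e_{y,y'})\zeta\otimes y=e_i(\zeta\otimes y').$$
So $J_i$ is an isometry with range projection $J_iJ_i^*=e_i$.

**Lemma 5.** $M_ie_i=e_i=e_iM_i$ and $\|M_i(1-e_i)\|\le\lambda$.

*Proof.* The plan is to recognize $e_i$, on $\mathcal H\otimes\mathbb C^{n_i}$, as the projection onto the fixed vectors of a representation of $SO(3)$. The operator $M_i$ is the averaging operator of (1.1) for the strongly continuous representation $s\mapsto\sum_j\rho_j(\sigma_j(s))\otimes\sigma_i(s)$. The unitary $\mathbb C^{n_j}\otimes k_j\mathcal H\to p_j\mathcal H$, $y\otimes\xi\mapsto\rho_j(e_{y,0^j})\xi$, turns $x\otimes1$ into $\rho_j(x)$. So on $p_j\mathcal H\otimes\mathbb C^{n_i}$ the representation is a multiple of $\sigma_j\otimes\sigma_i$,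 with multiplicity space $k_j\mathcal H$.

A vector $\sum T_{ab}\,a\otimes b\in\mathbb C^{n_j}\otimes\mathbb C^{n_i}$ is fixed exactly when $\sigma_j(s)T\sigma_i(s)^{t}=T$ for all $s$. As $\sigma_i$ is real orthogonal, this says $\sigma_j(s)T=T\sigma_i(s)$. The $\sigma_j$ are irreducible of distinct dimensions, so by Schur's lemma $T=0$ if $j\ne i$, and $T$ is a scalar if $j=i$. Hence the fixed vectors live in $p_i\mathcal H\otimes\mathbb C^{n_i}$ and are exactly the $\sum_y\rho_i(e_{y,0^i})\xi\otimes y$ with $\xi\in k_i\mathcal H$, i.e. the range of $J_i$ for $H=\mathcal H$. The projection onto them is $e_i$. Apply (1.1). $\square$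

These relations hold in $A\otimes M_{n_i}$, so they persist in $B(H\otimes\mathbb C^{n_i})$ for every unital representation, as do all other algebraic relations in $A$. (The relation $\sum_ip_i=1$ is a strong limit and need not persist; we never use it in $H$.)

## 5. Exact commutation: ranks divisible by every $9^i$

Suppose first that a finite-rank projection $P\in B(H)$ commutes *exactly* with $F$, hence with $F^*$. Then $P\otimes1$ commutes with $M_i$. By Lemma 5, $M_i^m=e_i+(M_i(1-e_i))^m\to e_i$ in norm as $m\to\infty$, so $P\otimes1$ commutes with $e_i$. Reading off matrix entries, $P$ commutes with all $\rho_i(e_{y,y'})$, in particular with $k_i$. Now, for $i\ge1$,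
$$vk_i=\sum_ce_{0^{i-1}c0^{i-1}00,\;0^ic0^i},\qquad vk_iv^*=f_{oo}k_{i-1},\qquad k_i\le v^*v.\tag{5.1}$$
The first identity is the definition of $v_i$ with $y'=0^{i-1}$, and the other two follow from it. So $v$ maps $k_iH$ isometrically onto $f_{oo}k_{i-1}H$ and carries $Pk_i$ to $Pf_{oo}k_{i-1}$; and the $f_{bo}$ carry $Pf_{oo}k_{i-1}$ to $Pf_{bb}k_{i-1}$. Summing over the nine values of $b$,
$$\operatorname{rank}(Pk_{i-1})=9\operatorname{rank}(Pk_i),\qquad\text{so}\qquad\operatorname{rank}(Pp_0)=9^i\operatorname{rank}(Pk_i)\ \text{ for all }i .$$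
A finite integer divisible by every $9^i$ is zero: $Pp_0=0$.

**The loss of a factor $3^i$.** Now let $P$ commute with $F$ only up to $\varepsilon$. The gap still gives a bound $\|[P\otimes1,e_i]\|\le\eta$ with $\eta$ independent of $i$; this is (6.1) below. But the $(y,y')$ entry of $[P\otimes1,e_i]$ is $3^{-i}[P,\rho_i(e_{y,y'})]$, so reading off entries gives only $\|[P,k_i]\|\le3^i\eta$. Once $3^i\eta\ge1$ this says nothing, and finitely many levels do not suffice for the divisibility argument.

The way past this is not to read off entries at all. The amplified projection $e_i$ almost commutes with $P\otimes1$ uniformly in $i$, and $J_i$ identifies its range with $\mathcal K_i=k_iH$. So we replace $Pk_i$ by the compression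
$$Q_i=J_i^*(P\otimes1)J_i\quad\text{on }\mathcal K_i,$$
an average of $P$ over the $3^i$ copies of $k_i$ in $p_i$, and compare $Q_i$ with $Q_{i-1}$ by an operator intertwining $J_i$ with $J_{i-1}$ at a cost independent of $i$.

## 6. Finite-rank projections that almost commute with $F$

Fix the constants
$$\Gamma=\frac1{1-\lambda}\ge1,\qquad\eta=10^{-3},\qquad\varepsilon=\eta/\Gamma\le\eta.$$

**Proposition 6.** Let $\pi:A\to B(H)$ be a unital representation (suppressed), and let $P\in B(H)$ be a finite-rank projection with $\|[P,x]\|\le\varepsilon$ for all $x\in F$. Then $\|p_0Pp_0\|\le2\eta^2$.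

*Proof.* For $T\in B(H)$ let
$$\Phi_i(T)=J_i^*(T\otimes1)J_i=3^{-i}\sum_y\rho_i(e_{0^i,y})\,T\,\rho_i(e_{y,0^i}),$$
acting on $\mathcal K_i$, and $Q_i=\Phi_i(P)$. As $P\otimes 1$ has finite rank, so does $Q_i$, and $0\le Q_i\le1$.

**Step 1: $Q_i$ is almost a projection, uniformly in $i$.** This is where the gap is used. Since $[P,u_k^*]=-[P,u_k]^*$, we have $\|[P\otimes1,M_i]\|\le\varepsilon$. From $M_ie_i=e_i$,
$$(1-M_i)(P\otimes1)e_i=(P\otimes1)M_ie_i-M_i(P\otimes1)e_i=[P\otimes1,M_i]e_i .$$
Multiply on the left by $1-e_i$, which commutes with $M_i$. On the range of $1-e_i$ the self-adjoint operator $M_i$ has norm at most $\lambda$, so $1-M_i\ge1-\lambda$ there. Therefore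
$$\|(1-e_i)(P\otimes1)e_i\|\le\Gamma\varepsilon=\eta.\tag{6.1}$$
Since $J_iJ_i^*=e_i$,
$$Q_i-Q_i^2=J_i^*(P\otimes1)(1-e_i)(P\otimes1)J_i,$$
and since $J_i=e_iJ_i$, this has norm $\|(1-e_i)(P\otimes1)J_i\|^2\le\eta^2$. On $[0,1]$ we have $t(1-t)\ge\frac12\min(t,1-t)$. So the projection $q_i=\chi_{[1/2,1]}(Q_i)$ satisfies $\|q_i-Q_i\|\le2\eta^2\le\eta$. It has finite rank and lives on $\mathcal K_i$, i.e. $q_i\le k_i$.

**Step 2: $v$ carries $q_i$ to nearly $q_{i-1}f_{oo}$.** The purpose is to connect neighboring levels. Let $i\ge1$ and let $t_i:\mathbb C^{3^i}\to\mathbb C^{3^{i-1}}$ be the contraction $t_i(y'a)=\delta_{a,0}\,y'$, where $|y'|=i-1$ and $a\in\{0,1,2\}$. By the definitions, with $vk_i$ from (5.1),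
$$v\,\rho_i(e_{y'0,0^i})k_i=\sum_ce_{0^{i-1}cy'00,\;0^ic0^i}=\rho_{i-1}(e_{y',0^{i-1}})\,vk_i.$$
For the first equality multiply $v_i$ by $\sum_ce_{0^icy'0,\,0^ic0^i}$; for the second multiply $\rho_{i-1}(e_{y',0^{i-1}})=\sum_ce_{0^{i-1}cy',\,0^{i-1}c0^{i-1}}$ by $vk_i$. By (5.1), $v$ maps $\mathcal K_i$ isometrically into $\mathcal K_{i-1}$. For $\xi\in\mathcal K_i$,
$$(v\otimes t_i)J_i\xi=3^{-i/2}\sum_{|y'|=i-1}v\rho_i(e_{y'0,0^i})\xi\otimes y'=3^{-i/2}\sum_{y'}\rho_{i-1}(e_{y',0^{i-1}})v\xi\otimes y'=3^{-1/2}J_{i-1}v\xi .$$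
So $(v\otimes t_i)J_i=3^{-1/2}J_{i-1}vk_i$: passing down one level costs a factor $\sqrt3$, whatever $i$ is. Consequently
$$J_{i-1}^*(P\otimes1)(v\otimes t_i)J_i=3^{-1/2}Q_{i-1}vk_i,$$
and, inserting $1=e_i+(1-e_i)$ with $e_i=J_iJ_i^*$,
$$J_{i-1}^*(v\otimes t_i)(P\otimes1)J_i=3^{-1/2}vQ_i+J_{i-1}^*(v\otimes t_i)(1-e_i)(P\otimes1)J_i,$$
where the last term has norm at most $\eta$ by (6.1). The left sides differ by $J_{i-1}^*([P,v]\otimes t_i)J_i$, of norm at most $\varepsilon\le\eta$. Hence
$$\|Q_{i-1}vk_i-vQ_i\|\le2\sqrt3\,\eta\le4\eta.$$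
Multiply on the right by $v^*$ and use $vk_iv^*=f_{oo}k_{i-1}$: $\|Q_{i-1}f_{oo}-vQ_iv^*\|\le4\eta$ on $\mathcal K_{i-1}$. Replacing $Q_{i-1}$ by $q_{i-1}$ and $Q_i$ by $q_i$ costs $\eta$ each time:
$$\|q_{i-1}f_{oo}-vq_iv^*\|\le6\eta.\tag{6.2}$$

**Step 3: $q_{i-1}$ almost commutes with the $f_{bb'}$.** This lets us treat the nine pieces alike. The $f_{bb'}$ commute with all $\rho_{i-1}(x)$. In particular they commute with $k_{i-1}$, hence act on $\mathcal K_{i-1}$, and $[Q_{i-1},f_{bb'}]=\Phi_{i-1}([P,f_{bb'}])$ has norm at most $\varepsilon\le\eta$. As $\|q_{i-1}-Q_{i-1}\|\le\eta$, we get $\|[q_{i-1},f_{bb'}]\|\le3\eta$.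

**Step 4: an exact relation between ranks.** Here closeness of projections becomes an equality of integers. Put $r_b=f_{bo}\,vq_iv^*f_{ob}$ for $b\in\{0,1,2\}^2$. Since $v$ is isometric on $\mathcal K_i$ with $v\mathcal K_i= f_{oo}\mathcal K_{i-1}$, $vq_iv^*$ is a projection below $f_{oo}k_{i-1}$ of rank $\operatorname{rank}q_i$. Hence the $r_b\le f_{bb}k_{i-1}$ are nine mutually orthogonal projections, each of rank $\operatorname{rank}q_i$. On $\mathcal K_{i-1}$, Step 3 and (6.2) give
$$q_{i-1}f_{bb}=q_{i-1}f_{bo}f_{ob}\approx_{3\eta}f_{bo}\,q_{i-1}f_{oo}\,f_{ob}\approx_{6\eta}r_b .$$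
Sum over the nine values of $b$, using $\sum_bf_{bb}=1$: $\|q_{i-1}-\sum_br_b\|\le81\eta<1$. Projections at distance less than $1$ have the same rank, so
$$\operatorname{rank}q_{i-1}=9\operatorname{rank}q_i\qquad(i\ge1).$$

**Step 5: conclusion.** Iterating, $\operatorname{rank}q_0=9^i\operatorname{rank}q_i$ for every $i$. As $\operatorname{rank}q_0$ is a finite integer, $q_0=0$. For $i=0$ we have $k_0=p_0$ and $Q_0=p_0Pp_0$, so $\|p_0Pp_0\|=\|Q_0-q_0\|\le2\eta^2$. $\square$

## 7. No almost multiplicative maps into matrices: proof of Theorem A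

Proposition 6 says that $P$ nearly avoids $p_0$. The complement of $p_0$ is equivalent to a subprojection of $p_0$ by a single matrix unit, and this will finish the proof. Let $w=e_{0,1}\in M_{(1)}$, so that
$$ww^*=E_1=1-p_0,\qquad w^*w=e_{1,1}\le p_0 .$$
Let $S=F\cup F^*\cup\{w,w^*\}$, a finite self-adjoint set of contractions, and keep $\varepsilon$ from Section 6.

**Step 1: from $\theta$ to a finite-rank projection.** The purpose is to reach the hypothesis of Proposition 6. Suppose $\theta:A\to M_r$ is u.c.p. and satisfies (2.1). Let $\theta(a)=V^*\pi(a)V$ be a Stinespring dilation with $\pi$ unital and $V$ an isometry, and $P=VV^*$, of rank $r$. For $x\in S$,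
$$\theta(x^*x)-\theta(x)^*\theta(x)=V^*\pi(x)^*(1-P)\pi(x)V,$$
so $\|(1-P)\pi(x)P\|^2=\|\theta(x^*x)-\theta(x)^*\theta(x)\|\le\varepsilon^2$. As $[P,\pi(x)]=P\pi(x)(1-P)-(1-P)\pi(x)P$ and $S=S^*$,
$$\|[P,\pi(x)]\|=\max\{\|(1-P)\pi(x)P\|,\ \|P\pi(x)(1-P)\|\}\le\varepsilon .$$

**Step 2: contradiction.** We show that $\theta(1)$ is too small. By Proposition 6, $\|\theta(p_0)\|=\|P\pi(p_0)P\|=\|\pi(p_0)P\pi(p_0)\|\le2\eta^2$. By Kadison–Schwarz, $\|\theta(w)\|^2\le\|\theta(w^*w)\|\le\|\theta(p_0)\|\le2\eta^2$. By (2.1) for $x=w^*$, $\|\theta(ww^*)\|\le\|\theta(w)\|^2+\varepsilon^2$. So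
$$1=\|\theta(p_0)+\theta(ww^*)\|\le2\eta^2+2\eta^2+\varepsilon^2<1,$$
a contradiction. No such $\theta$ exists.

**Step 3: $A$ does not have tracial rank zero.** We show that (i) and (ii) alone would produce a forbidden $\theta$. Suppose $p\ne0$ is a projection and $E$ is finite-dimensional with $1_E=p$, satisfying (i) and (ii) for the finite set $S\cup\{x^*x:x\in S\}$ and the tolerance $\varepsilon_0=\varepsilon^2/7$. Finite-dimensional C$^*$-algebras are injective, so there is a u.c.p. map $\Lambda:pAp\to E$ with $\Lambda|_E=\mathrm{id}$. Put $\theta(a)=\Lambda(pap)\in E\subseteq M_r$ (a unital embedding); this is u.c.p., with $\theta(1)=p=1_E$. For $a$ in the finite set pick $e\in E$ with $\|pap-e\|<\varepsilon_0$. Then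
$$\|\theta(a)-pap\|\le\|\Lambda(pap-e)\|+\|e-pap\|\le2\varepsilon_0.$$
For $x\in S$, since $x$ is a contraction and $(1-p)xp=(1-p)[x,p]$,
$$\|px^*xp-px^*pxp\|=\|(1-p)xp\|^2\le\|[p,x]\|\le\varepsilon_0 .$$
Therefore, comparing $\theta(x^*x)$ with $px^*xp$, then with $(pxp)^*(pxp)$, then with $\theta(x)^*\theta(x)$,
$$\|\theta(x^*x)-\theta(x)^*\theta(x)\|\le2\varepsilon_0+\varepsilon_0+4\varepsilon_0=\varepsilon^2\qquad\text{for all }x\in S,$$
contradicting Step 2. Together with Proposition 4 and the fact that $U$ has tracial rank zero (Section 2), this proves Theorem A; the problem has a negative answer. $\blacksquare$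

## 8. Quasidiagonality and the trace: Theorem B, parts 1 and 2

**Definitions.** A separable unital C$^*$-algebra is *quasidiagonal* if it has a faithful representation with an increasing sequence of finite-rank projections that tends strongly to $1$ and asymptotically commutes in norm with each element. By a theorem of Voiculescu it then has, for each finite set and tolerance, an almost multiplicative u.c.p. map to a matrix algebra. A tracial state $\varphi$ on $A$ is *amenable* if there are u.c.p. maps $\phi_n:A\to M_{r_n}$ with $\mathrm{tr}\circ\phi_n\to\varphi$ pointwise and $\|\phi_n(ab)-\phi_n(a)\phi_n(b)\|_2\to0$ for all $a,b$, where $\|z\|_2=\mathrm{tr}(z^*z)^{1/2}$. It is *quasidiagonal* if this can be done with the operator norm in place of $\|\cdot\|_2$. On $U$, the conditional expectations onto $M_{(N)}$ show that $\tau$ is quasidiagonal, since $\|b-\mathcal E_N(b)\|\to0$ for $b\in U$.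

**Part 1.** Almost multiplicative u.c.p. maps to matrices for the set $S$ and arbitrarily small tolerances are excluded by Theorem A, so $A$ is not quasidiagonal. The second assertion is what Step 3 of Section 7 proved: it used only (i), (ii) and $p\ne0$.

**Part 2, uniqueness of the trace.** The purpose is to show that a trace is determined by its values on $U$. The restriction of $\tau$ from $R$ is a tracial state on $A$. Let $\varphi$ be any tracial state on $A$. Then $\varphi|_U=\tau|_U$, since $U$ has only one tracial state. For $a\in A$ and $\delta>0$, Lemma 2 gives $a'\in A$ and $g,G\in U$ with $\|a'-a\|<\delta$, $(1-g)a'\in U$ and $\varphi(g^2)=\tau(g^2)\le\tau(G)<\delta$. By Cauchy–Schwarz $|\varphi(ga')|\le\varphi(g^2)^{1/2}\|a'\|$, so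
$$|\varphi(a)-\tau((1-g)a')|=|\varphi(a)-\varphi((1-g)a')|\le\delta+\delta^{1/2}(\|a\|+\delta).$$
The choice of $a'$ and $g$ does not depend on $\varphi$. As $\varphi$ was arbitrary and $\delta\to0$, $\varphi(a)$ is uniquely determined, so $\varphi=\tau|_A$.

**Part 2, amenability.** We use the expectations onto matrix subalgebras of $R$. The $\tau$-preserving conditional expectations $\mathcal E_N:R\to M_{(N)}$ restrict to u.c.p. maps on $A$ with $\mathrm{tr}\circ\mathcal E_N=\tau$. By the bimodule property, for $a,b\in A$,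
$$\|\mathcal E_N(ab)-\mathcal E_N(a)\mathcal E_N(b)\|_2=\|\mathcal E_N(a(b-\mathcal E_N(b)))\|_2\le\|a\|\,\|b-\mathcal E_N(b)\|_2\to0,$$
because $\bigcup_NM_{(N)}$ is dense in $L^2(U,\tau)$. So $\tau|_A$ is amenable.

**Part 2, failure of quasidiagonality.** A quasidiagonal trace requires u.c.p. maps $A\to M_{r_n}$ that are asymptotically multiplicative in operator norm. None exist, by Theorem A. $\blacksquare$

## 9. The diagonal projection in $C\otimes_{\min}C$: Theorem B, part 3

Recall that a C$^*$-algebra $C$ is *exact* if $-\otimes_{\min}C$ preserves short exact sequences; matrix algebras are exact, nuclear algebras are exact, and C$^*$-subalgebras of exact C$^*$-algebras are exact. So it suffices to find a non-exact C$^*$-subalgebra of $A$. We take $C=C^*(u_1,\dots,u_d)$.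

**Step 1: coordinates on $C$.** This makes $C$ residually finite-dimensional in an explicit way. The map $(x_i)_i\mapsto\sum_i\rho_i(x_i)$ is an injective unital homomorphism $\prod_iM_{3^i}\to R$ whose image contains all $u_k$. So view $C\subseteq\prod_iM_{3^i}$, with coordinate maps $\kappa_i:C\to M_{3^i}$, $\kappa_i(u_k)=\sigma_i(s_k)$. Let $I=\{x\in C:\|\kappa_i(x)\|\to0\}$, an ideal of $C$.

**Step 2: a projection supported on the diagonal.** Again the gap supplies it. Put
$$T=\tfrac1{2d}\sum_k(u_k\otimes u_k+u_k^*\otimes u_k^*)\in C\otimes_{\min}C .$$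
The algebra $C\otimes_{\min}C$ acts faithfully on $\bigoplus_{i,j}\mathbb C^{3^i}\otimes\mathbb C^{3^j}$, and on $\mathbb C^{3^i}\otimes\mathbb C^{3^j}$ the operator $T$ is the averaging operator of $\sigma_i\otimes\sigma_j$. By (1.1) the spectrum of $T$ lies in $[-\lambda,\lambda]\cup\{1\}$, so $\Delta=\chi_{\{1\}}(T)\in C\otimes_{\min}C$. By the description of fixed vectors in the proof of Lemma 5, $(\kappa_i\otimes\kappa_j)(\Delta)$ is $0$ if $i\ne j$ and a rank-one projection if $i=j$.

**Step 3: $\Delta$ vanishes in $(C/I)\otimes_{\min}C$.** We check this one coordinate of the second factor at a time. For each $j$, the matrix entries in $C$ of $(\mathrm{id}\otimes\kappa_j)(\Delta)\in C\otimes M_{3^j}$ are killed by $\kappa_i$ for all $i\ne j$, so they are supported in the single coordinate $j$ and lie in $I$. Hence the image of $(\mathrm{id}\otimes\kappa_j)(\Delta)$ in $(C/I)\otimes M_{3^j}$ is $0$. As $\bigoplus_j\kappa_j$ is faithful on $C$ and the minimal norm is spatial, the maps $\mathrm{id}\otimes\kappa_j$ together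 separate the points of $(C/I)\otimes_{\min}C$. So $\Delta$ maps to $0$ there.

**Step 4: $\Delta$ is not in $I\otimes_{\min}C$.** We test along the diagonal. For $a\in I$ and $b\in C$, $\|(\kappa_i\otimes\kappa_i)(a\otimes b)\|=\|\kappa_i(a)\|\,\|\kappa_i(b)\|\to0$ as $i\to\infty$. By density, $\|(\kappa_i\otimes\kappa_i)(z)\|\to0$ for every $z\in I\otimes_{\min}C$. But $\|(\kappa_i\otimes\kappa_i)(\Delta)\|=1$ for all $i$.

If $C$ were exact, the kernel of $C\otimes_{\min}C\to(C/I)\otimes_{\min}C$ would be $I\otimes_{\min}C$, and Step 3 would put $\Delta$ in it, contrary to Step 4. So $C$ is not exact. Hence $A\supseteq C$ is not exact, and in particular not nuclear. $\blacksquare$
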